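\title{The upper tail of star counts in random graphs: small deviations}

\begin{abstract}
Let $X$ be the number of copies of the star $K_{1,r}$, $r\ge 2$, in the binomial random graph $G_{n,p}$, and let $\mu=\mathbb{E}X$. The order of magnitude of $-\log\Pr(X\ge(1+\varepsilon)\mu)$ is known to be given by an explicit function $\Phi(\varepsilon)$ when $\varepsilon\ge n^{-\alpha}$, for some $\alpha=\alpha(r)>0$. \v{S}ileikis and Warnke conjectured that the restriction on $\varepsilon$ can be removed. We prove this conjecture. The upper bound on the probability comes from a truncation of the degrees at a level that is low enough for an exponential moment estimate and high enough for a union bound; such a level exists because $\varepsilon$ is polynomially small. The lower bounds come from planting vertices of high degree and from two changes of measure.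
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G_{n,p}$ be the random graph on $n$ labeled vertices in which each pair of vertices is an edge with probability $p$, independently of the other pairs. Fix an integer $r\ge2$. The star $K_{1,r}$ consists of a center joined to $r$ leaves. Let $X=X_{r,n,p}$ be the number of copies of $K_{1,r}$ in $G_{n,p}$. Since $r\ge2$, a copy determines its center, so
\[
X=\sum_{v}\binom{d_v}{r},
\]
where $d_v$ is the degree of the vertex $v$. The largest value of $X$ is $X_{r,n,1}=n\binom{n-1}{r}$, attained by the complete graph $K_n$. Write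
\[
\mu=\mathbb{E}X=X_{r,n,1}\,p^r,\qquad \sigma^2=\operatorname{Var}X .
\]
We want the order of magnitude of $-\log\Pr(X\ge(1+\varepsilon)\mu)$, uniformly in $n$, $p$ and $\varepsilon$. All logarithms are natural unless a base is shown.

\subsection*{Two ways to produce extra stars}
Put $t=\varepsilon\mu$. There are two natural ways for $G_{n,p}$ to contain $t$ more stars than expected, and each suggests a value for the exponent.

\emph{Spreading the excess.} The extra stars may come from small changes all over the graph. If $X$ were Gaussian, the exponent would be $t^2/(2\sigma^2)=\frac{\varepsilon^2}{2}\mu^2/\sigma^2$. If $X$ were Poisson, so that $\sigma^2=\mu$, Markov's inequality applied to $(1+\varepsilon)^X$ would give the bound $e^{-\varphi(\varepsilon)\mu}$, where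
\[
\varphi(x)=(1+x)\log(1+x)-x .
\]
Since $\varphi(x)\sim x^2/2$ as $x\to0$, the quantity $\varphi(\varepsilon)\mu^2/\sigma^2$ matches both cases.

\emph{Hubs.} The extra stars may instead have very few centers. A vertex joined to $D$ prescribed vertices is the center of $\binom{D}{r}$ stars, and this event has probability $p^D$. One hub of degree about $t^{1/r}$ is therefore enough, as long as $t^{1/r}$ is below $n$. For larger $t$ one needs about $t/n^r$ hubs of full degree, which use about $t/n^{r-1}$ edges. In both cases the number of planted edges is of order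
\[
M=\max\bigl\{t^{1/r},\,t/n^{r-1}\bigr\},
\]
and the exponent is of order $M\log(1/p)$. For $p\le1-\xi$ we have $\log(1/p)\ge1-p\ge\xi$, so $\log(1/p)$ and $\log(e/p)$ agree up to the factor $1+1/\xi$.

One guesses that the cheaper mechanism determines the exponent. For $\varepsilon\ge0$ define
\[
\Phi(\varepsilon)=\min\{\Phi_1(\varepsilon),\Phi_2(\varepsilon)\},
\]
where
\[
\Phi_1(\varepsilon)=\varphi(\varepsilon)\frac{\mu^2}{\sigma^2},\qquad
\Phi_2(\varepsilon)=\max\Bigl\{(\varepsilon\mu)^{1/r},\frac{\varepsilon\mu}{n^{r-1}}\Bigr\}\log\frac{e}{p}.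
\]

\subsection*{Results}
Our starting point is the following known theorem, which we take from \v{S}ileikis and Warnke~\cite{SW}.

\begin{theorem}\label{thm:known}
Given $r\ge2$ and $\xi\in(0,1)$, there are $\alpha=\alpha(r)>0$ and $c,C>0$ depending only on $r$ and $\xi$ such that for all $n$, all $p\in(0,1-\xi]$ and all $\varepsilon\ge n^{-\alpha}$ with $\Phi(\varepsilon)\ge1$ and $1\le(1+\varepsilon)\mu\le X_{r,n,1}$,
\[
c\,\Phi(\varepsilon)\le-\log\Pr\bigl(X\ge(1+\varepsilon)\mu\bigr)\le C\,\Phi(\varepsilon).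
\]
\end{theorem}

It is conjectured in~\cite{SW} that Theorem~\ref{thm:known} remains valid without the assumption $\varepsilon\ge n^{-\alpha}$. We prove this.

\begin{theorem}\label{thm:main}
Given $r\ge2$ and $\xi\in(0,1)$, there are $c,C>0$ depending only on $r$ and $\xi$ such that for all $n$, all $p\in(0,1-\xi]$ and all $\varepsilon>0$ with $\Phi(\varepsilon)\ge1$ and $1\le(1+\varepsilon)\mu\le X_{r,n,1}$,
\[
c\,\Phi(\varepsilon)\le-\log\Pr\bigl(X\ge(1+\varepsilon)\mu\bigr)\le C\,\Phi(\varepsilon).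
\]
\end{theorem}

We use Theorem~\ref{thm:known} only in the range $\varepsilon\ge n^{-\alpha}$. The range $\varepsilon<n^{-\alpha}$ is treated from scratch, and the argument uses nothing about $\alpha$ except that it is a positive constant depending on $r$. The hypothesis $\Phi(\varepsilon)\ge1$ can be dropped as well, at the price of replacing $\Phi$ by $\max\{1,\Phi\}$.

\begin{theorem}\label{thm:supp}
Given $r\ge2$ and $\xi\in(0,1)$, there are $c,C>0$ depending only on $r$ and $\xi$ such that for all $n$, all $p\in(0,1-\xi]$ and all $\varepsilon\ge0$ with $1\le(1+\varepsilon)\mu\le X_{r,n,1}$,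
\[
c\max\{1,\Phi(\varepsilon)\}\le-\log\Pr\bigl(X\ge(1+\varepsilon)\mu\bigr)\le C\max\{1,\Phi(\varepsilon)\}.
\]
\end{theorem}

\begin{example}\label{ex:both}
Let $r=2$ and $p=1/n$. Then $\mu\sim n/2$, and $\sigma^2$ is of order $n$ by Lemma~\ref{lem:var} below. For $\varepsilon\le1$, $\Phi_1(\varepsilon)$ is of order $\varepsilon^2n$ and $\Phi_2(\varepsilon)$ is of order $\sqrt{\varepsilon n}\,\log n$. So $\Phi(\varepsilon)$ reaches $1$ when $\varepsilon$ is of order $n^{-1/2}$, and the two terms cross when $\varepsilon$ is of order $n^{-1/3}(\log n)^{2/3}$. Both mechanisms, and the transition between them, occur at polynomially small values of $\varepsilon$.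
\end{example}

\begin{remark}[the hypotheses]\label{rem:hyp}
If $(1+\varepsilon)\mu>X_{r,n,1}$, the probability is zero.

The condition $(1+\varepsilon)\mu\ge1$ cannot be omitted. Fix $n\ge r+1$ and $\tau\in(0,\frac12)$, let $\varepsilon=\tau/\mu$ and let $p\to0$. The event is then $\{X\ge1\}$, which has probability at most $\mu\le n^{r+1}p^r$, so the true exponent is at least $r\log(1/p)-(r+1)\log n$. On the other hand $\Phi(\varepsilon)\le\tau^{1/r}\log(e/p)$, and $\Phi(\varepsilon)\to\infty$, because $\sigma^2\le C\mu$ for $np<1$ by Lemma~\ref{lem:var} and $\varphi(\varepsilon)\mu\ge\tau(\log\varepsilon-1)$. As $\tau$ is arbitrary, no constant $C$ works.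

The condition $\Phi(\varepsilon)\ge1$ in Theorem~\ref{thm:main} cannot simply be omitted either. If $\mu\ge1$ and $\varepsilon\to0$, then $\Phi(\varepsilon)\to0$, while the exponent stays above the constant $c$ of Theorem~\ref{thm:supp}.

The condition $p\le1-\xi$ enters through the lower bounds on $\sigma^2$ in Lemma~\ref{lem:var}(c), through a factor $1/(1-p)$ in the cost of a change of measure in Section~\ref{sec:tilt}, and through a few direct estimates in Section~\ref{sec:supp}.
\end{remark}

Section~\ref{sec:idea} explains the upper bound on the probability, which is the main step, for $r=2$. Sections~\ref{sec:tools} and~\ref{sec:reduction} collect the tools and reduce Theorem~\ref{thm:main} to small $\varepsilon$ and large $n$. Section~\ref{sec:upper} proves the upper bound on the probability, Section~\ref{sec:lower} proves the lower bound and completes the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:supp} proves Theorem~\ref{thm:supp}.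

\section{The idea for stars with two edges}\label{sec:idea}

Let $r=2$, $np\ge1$ and $\varepsilon<n^{-\alpha}$, with $n$ large. This section is a guide and is not used later. By Lemma~\ref{lem:var}, $\mu$ is of order $n(np)^2$ and $\sigma^2$ is of order $\Lambda=n(np)^3$, so $\Phi_1(\varepsilon)$ is of order $t^2/\Lambda$. The standard route to a tail bound $e^{-ct^2/\Lambda}$ is an estimate
\begin{equation}\label{eq:wish}
\log\mathbb{E}e^{\lambda(X-\mu)}\le C\lambda^2\Lambda ,
\end{equation}
followed by Markov's inequality with $\lambda$ of order $t/\Lambda$. Note the size of this parameter: $\lambda\,np$ is of order $\varepsilon$.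

Let $a=\lfloor(n-1)p\rfloor$ be the integer part of the mean degree. With $\binom{x}{2}=x(x-1)/2$ for all integers $x$, we have $\binom{a+x}{2}=\binom{a}{2}+ax+\binom{x}{2}$. Summing over the vertices and using $\sum_vd_v=2e(G)$, where $e(G)$ is the number of edges, we get
\begin{equation}\label{eq:r2}
X=\mathrm{const}+2a\,e(G)+\sum_v\binom{d_v-a}{2}.
\end{equation}
The linear term is a multiple of a binomial variable. Its variance $4a^2\binom{n}{2}p(1-p)$ is at most $2\Lambda$, and its exponential moments are explicit. The terms of the last sum are dependent, but each edge affects only two of them, and a repeated application of the Cauchy--Schwarz inequality (Lemma~\ref{lem:CS}) reduces the exponential moment of the sum to that of a single term, with $2\lambda$ in place of $\lambda$.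

So let $d$ be one degree, let $x=|d-a|$, and consider $\mathbb{E}e^{\lambda x^2}$. In the range $x\le np$, Bernstein's inequality gives a tail of roughly $e^{-x^2/(3np)}$, which beats $e^{\lambda x^2}$ easily, since $\lambda\,np$ is small. In the range $x>np$ it gives roughly $e^{-x/3}$, which loses against $e^{\lambda x^2}$ once $\lambda x$ exceeds a constant. This is not a weakness of the estimate: \eqref{eq:wish} is false in general. Take $p=1/n$, so $\Lambda=n$, and $\lambda=n^{-1/3}$. A given vertex has degree $n-1$ with probability $p^{n-1}$, and conditioning on this event raises $\mathbb{E}X$ by at least $(1-p^2)\binom{n-1}{2}$. By Jensen's inequality the left side of \eqref{eq:wish} is at least $\lambda(1-p^2)\binom{n-1}{2}-(n-1)\log n$, which is of order $n^{5/3}$, while $\lambda^2\Lambda=n^{1/3}$. The hubs dominate the exponential moment.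

The remedy is to choose a level $\Delta$, replace $\binom{j}{2}$ for $j>\Delta$ by a linear function of slope about $\Delta$, and treat the vertices of degree above $\Delta$ separately. There are two demands on $\Delta$.
\begin{enumerate}
\item[(A)] \emph{$\lambda\Delta$ must be small.} After truncation the nonlinear term is at most about $x\min\{x,\Delta\}$, and $e^{\lambda x\min\{x,\Delta\}}$ is beaten by the Bernstein tail in both ranges of $x$ when $\lambda\Delta$ is small.
\item[(B)] \emph{$\Delta/(np)$ must be a power of $n$.} A given vertex has degree at least $D$ with probability at most $(enp/D)^D$. We need this to be at most $(p/e)^{cD}$, in order to match $\Phi_2$. If $D\ge np\cdot n^{\beta}$, the bound is at most $n^{-\beta D/2}$, which suffices because $\log(e/p)\le3\log n$ in our range. If $D$ is only a large constant multiple of $np$, the bound is $e^{-cD}$, and the factor $\log(e/p)$ is lost.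
\end{enumerate}
With $\Delta=np\cdot n^\beta$, the product $\lambda\Delta$ is of order $\varepsilon n^\beta$. The two demands are therefore compatible when $\varepsilon<n^{-\alpha}$ and $\beta<\alpha$. For general $r$ the slope after truncation is about $\Delta^{r-1}$, and the quantity that must be small is $\varepsilon n^{\beta(r-1)}$.

Finally, suppose that the vertices of degree above $\Delta$ are the centers of at least $t/2$ stars, and let $S$ be the sum of their degrees. Each of these degrees is at most $\min\{S,n\}$, so $S\min\{S,n\}\ge t/2$. Hence $S\ge\frac12\max\{\sqrt{t},t/n\}=M/2$, and by (B) each of these edges costs a factor $n^{-c}$. This produces the exponent $M\log n$.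

\section{Notation and tools}\label{sec:tools}

Throughout, $n\ge r+1$, which is forced by $X_{r,n,1}\ge1$. We write $N=\binom{n}{2}$, we let $d$ denote a $\mathrm{Bin}(n-1,p)$ variable, which has the law of each degree $d_v$, and we put
\[
\nu=(n-1)p,\qquad m=\max\{np,1\},\qquad \Lambda=n(np)^rm^{r-1}=\max\{n(np)^r,\,n(np)^{2r-1}\}.
\]
As in the introduction, $t=\varepsilon\mu$ and $M=\max\{t^{1/r},t/n^{r-1}\}$, so that $\Phi_2(\varepsilon)=M\log(e/p)$. The constant $\alpha=\alpha(r)$ is the one of Theorem~\ref{thm:known}, and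
\[
\beta=\frac{\alpha}{4r}.
\]
The letters $c,C$ denote positive constants that depend only on $r$ and $\xi$ and may change from one occurrence to the next; constants with an index keep their value. ``For $n$ large'' means for $n\ge n_0(r,\xi)$.

We use the following elementary bounds. For integers $a\ge b\ge1$ we have $(a/b)^b\le\binom{a}{b}\le(ea/b)^b$; in particular $\binom{n-1}{r}\ge(n/2r)^r$. For $x\in[0,1]$,
\begin{equation}\label{eq:phi}
\frac{x^2}{3}\le\varphi(x)\le\frac{x^2}{2},
\end{equation}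
because $\varphi(0)=\varphi'(0)=0$ and $\varphi''(x)=1/(1+x)\in[1-x,1]$ give $\frac{x^2}{2}-\frac{x^3}{6}\le\varphi(x)\le\frac{x^2}{2}$. From Taylor's formula, $e^y\le1+y+y^2e^{|y|}$ for real $y$. Taking expectations and using $\log(1+u)\le u$, we get for a random variable $y$
\begin{equation}\label{eq:mgf}
\log\mathbb{E}e^y\le\mathbb{E}\bigl[y^2e^{|y|}\bigr]\qquad\text{if }\mathbb{E}y=0 .
\end{equation}

We also use three textbook inequalities.
\begin{itemize}
\item \emph{Cantelli.} If $\operatorname{Var}Y\le V$ and $s>0$, then each of $\Pr(Y\ge\mathbb{E}Y+s)$ and $\Pr(Y\le\mathbb{E}Y-s)$ is at most $V/(V+s^2)$.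
\item \emph{Bernstein.} For $x>0$, $\Pr(|d-\nu|\ge x)\le2\exp\bigl(-\frac{x^2}{2\nu+2x/3}\bigr)$.
\item \emph{Harris.} A function of a graph is increasing if adding an edge never decreases its value, and an event is increasing if its indicator is. In $G_{n,p}$, two increasing functions have nonnegative covariance, and so do two decreasing ones. In particular $\Pr(\bigcap_iA_i)\ge\prod_i\Pr(A_i)$ if all $A_i$ are increasing or all are decreasing.
\end{itemize}

The next lemma handles the dependence between degrees. For $n=2$ it is the Cauchy--Schwarz inequality.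

\begin{lemma}\label{lem:CS}
Let $(\omega_e)$ be the edge indicators of $G_{n,p}$. For each vertex $v$ let $F_v\ge0$ be a function of the $\omega_e$ with $e\ni v$. Then $\mathbb{E}\prod_vF_v\le\prod_v(\mathbb{E}F_v^2)^{1/2}$. In particular, for every function $h$,
\[
\log\mathbb{E}\exp\Bigl\{\sum_vh(d_v)\Bigr\}\le\frac{n}{2}\log\mathbb{E}e^{2h(d)}.
\]
\end{lemma}

\begin{proof}
Order the pairs of vertices as $e_1,\dots,e_N$, and let $\mathbb{E}_i$ be the expectation over $\omega_{e_i}$ alone. Put $F_v^{(0)}=F_v$. For $i\ge1$ put $F_v^{(i)}=\bigl(\mathbb{E}_i(F_v^{(i-1)})^2\bigr)^{1/2}$ if $v\in e_i$, and $F_v^{(i)}=F_v^{(i-1)}$ otherwise. Each $F_v^{(i)}$ depends only on the $\omega_e$ with $e\ni v$. So in $\prod_vF_v^{(i-1)}$ only the two factors with $v\in e_i$ depend on $\omega_{e_i}$, and the Cauchy--Schwarz inequality gives $\mathbb{E}_i\prod_vF_v^{(i-1)}\le\prod_vF_v^{(i)}$. Hence $\mathbb{E}\prod_vF_v^{(i)}$ is nondecreasing in $i$. At the end all variables at $v$ have been averaged out, and $(F_v^{(N)})^2=\mathbb{E}F_v^2$.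 For the last statement take $F_v=e^{h(d_v)}$.
\end{proof}

Lower bounds on probabilities will come from a change of measure: we find a law $Q$ under which the event is likely and which is close to the true law $P$. Let $P,Q$ be probability measures on a finite set with $Q(\omega)=0$ whenever $P(\omega)=0$. The relative entropy and the $\chi^2$-divergence are
\[
\operatorname{KL}(Q\|P)=\sum_\omega Q(\omega)\log\frac{Q(\omega)}{P(\omega)},\qquad
\chi^2(Q\|P)=\sum_\omega\frac{(Q(\omega)-P(\omega))^2}{P(\omega)},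
\]
with sums over the $\omega$ with $P(\omega)>0$ and $0\log0=0$. If $P=\prod_iP_i$ and $Q=\prod_iQ_i$ are product measures, then $\operatorname{KL}(Q\|P)=\sum_i\operatorname{KL}(Q_i\|P_i)$.

\begin{lemma}\label{lem:CM}
We have $\operatorname{KL}(Q\|P)\le\chi^2(Q\|P)$. If $Q(A)\ge\frac12$, then $P(A)\ge\frac14e^{-2\operatorname{KL}(Q\|P)}$.
\end{lemma}

\begin{proof}
Expanding the square gives $\mathbb{E}_Q[Q/P]=1+\chi^2(Q\|P)$, so Jensen's inequality yields $\operatorname{KL}(Q\|P)\le\log(1+\chi^2)\le\chi^2$. For the second claim, convexity of $x\log x$ gives $\sum_{\omega\in B}Q\log(Q/P)\ge Q(B)\log(Q(B)/P(B))$ for every event $B$, where the right side is read as $0$ if $Q(B)=0$. Apply this to $A$ and to its complement, and put $a=Q(A)$. Since $1-P(A)\le1$,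
\[
\operatorname{KL}(Q\|P)\ge a\log\frac{1}{P(A)}+a\log a+(1-a)\log(1-a)\ge\frac12\log\frac{1}{P(A)}-\log2 .\qedhere
\]
\end{proof}

\section{The variance and a reduction}\label{sec:reduction}

The quantity $\Lambda$ is an explicit substitute for $\sigma^2$. For $np<1$ it equals $n(np)^r$, which is the order of $\mu$: the variance comes from single stars. For $np\ge1$ it equals $n(np)^{2r-1}$: the variance comes from pairs of stars with one common edge.

\begin{lemma}\label{lem:var}
Let $n\ge r+1$.
\begin{enumerate}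
\item[(a)] $c\,n(np)^r\le\mu\le n(np)^r=\Lambda m^{1-r}$.
\item[(b)] $\sigma^2\le C\Lambda$ for all $p\in(0,1]$.
\item[(c)] If $p\le1-\xi$, then $\sigma^2\ge\xi\mu$; if moreover $n\ge2r$, then $\sigma^2\ge c\Lambda$.
\item[(d)] $\mu^2/\sigma^2\ge c\min\{n(np)^r,n^2p\}$ for $p<1$; and $\mu^2/\sigma^2\le C\min\{n(np)^r,n^2p\}$ if $p\le1-\xi$ and $n\ge2r$. The minimum equals $n^2p$ if $np\ge1$ and $n(np)^r$ if $np<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use $\mu=n\binom{n-1}{r}p^r$ and $(n/2r)^r\le\binom{n-1}{r}\le n^r$.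

(b) Write $X$ as the sum of the indicators of the copies of $K_{1,r}$ in $K_n$. Two copies with exactly $j$ common edges have covariance $p^{2r-j}-p^{2r}$, which is zero for $j=0$ and lies in $[0,p^{2r-j}]$ for $1\le j\le r$. We count the ordered pairs with $j\ge1$ common edges. There are at most $n^{r+1}$ choices for the first copy and $2^r$ choices for the common edges. The second center is an endpoint of every common edge, so there are at most two choices for it, and then at most $n^{r-j}$ choices for the remaining leaves. Hence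
\[
\sigma^2\le C\sum_{j=1}^rn^{2r+1-j}p^{2r-j}=C\sum_{j=1}^rn(np)^r(np)^{r-j}\le C\,n(np)^rm^{r-1}.
\]

(c) All covariances are nonnegative, so we may keep any subset of them. The diagonal terms give $\sigma^2\ge\mu(1-p^r)\ge\xi\mu\ge c\,n(np)^r$. The pairs with the same center and exactly one common edge give
\[
\sigma^2\ge n\binom{n-1}{r}\,r\binom{n-1-r}{r-1}p^{2r-1}(1-p)\ge c\,n(np)^{2r-1}
\]
for $n\ge2r$, because then $n-1-r\ge r-1$ and $n-1-r\ge n/2-1\ge n/4$. The larger of the two lower bounds is $c\Lambda$.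

(d) We have $n^2(np)^{2r}/\Lambda=n(np)^rm^{1-r}$, which equals $n^2p$ if $np\ge1$ and $n(np)^r$ if $np<1$; in each case this is the minimum of the two. Now combine (a), (b) and (c).
\end{proof}

For small $\varepsilon$, the hypothesis $\Phi(\varepsilon)\ge1$ says that the deviation $t$ exceeds the standard deviation. This forces $\mu$ and $t$ to be large.

\begin{lemma}\label{lem:basic}
Let $p\in(0,1-\xi]$, $0<\varepsilon<n^{-\alpha}$ and $\Phi(\varepsilon)\ge1$. Then
\begin{equation}\label{eq:basic}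
\frac{t^2}{\sigma^2}\ge2\Phi_1(\varepsilon)\ge2\Phi(\varepsilon)\ge2,\qquad \mu\ge2\xi n^{2\alpha},\qquad t\ge2\xi n^\alpha,
\end{equation}
and $\Pr(X\ge\mu+t)\le\frac13$.
\end{lemma}

\begin{proof}
Since $\varepsilon<1$, \eqref{eq:phi} gives $2\Phi_1(\varepsilon)\le\varepsilon^2\mu^2/\sigma^2=t^2/\sigma^2$. With $\sigma^2\ge\xi\mu$ we get $\varepsilon^2\mu^2\ge2\xi\mu$, so $\mu\ge2\xi\varepsilon^{-2}\ge2\xi n^{2\alpha}$ and $t=\varepsilon\mu\ge2\xi/\varepsilon\ge2\xi n^\alpha$. Cantelli's inequality bounds the probability by $\sigma^2/(\sigma^2+t^2)\le\frac13$.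
\end{proof}

\begin{lemma}\label{lem:smalln}
Let $n_0=n_0(r,\xi)$ be any constant. The conclusion of Theorem~\ref{thm:main} holds for $n<n_0$ and $\varepsilon<n^{-\alpha}$, with constants that depend on $r$, $\xi$ and $n_0$.
\end{lemma}

\begin{proof}
By \eqref{eq:basic}, $2\xi\le\mu\le n_0^{r+1}p^r$, so $p\ge p_0$ for a constant $p_0>0$. Also $1\le\Phi(\varepsilon)\le\varepsilon^2\mu^2/(2\sigma^2)\le\mu/(2\xi)\le n_0^{r+1}/(2\xi)$. Since $(1+\varepsilon)\mu\le X_{r,n,1}$, the complete graph belongs to the event, so $\frac13\ge\Pr(X\ge(1+\varepsilon)\mu)\ge p_0^{\,n_0^2}$. Thus both the exponent and $\Phi(\varepsilon)$ lie between positive constants.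
\end{proof}

In view of Theorem~\ref{thm:known} and Lemma~\ref{lem:smalln}, it remains to prove Theorem~\ref{thm:main} under the assumption
\begin{equation}\label{eq:standing}
p\in(0,1-\xi],\qquad 0<\varepsilon<n^{-\alpha},\qquad \Phi(\varepsilon)\ge1,\qquad n\ \text{large}.
\end{equation}
We take $n$ so large that $n\ge2r$ and $2\xi n^\alpha\ge1$. Then $t\ge1$. Moreover $n(np)^r\ge\mu\ge1$, so $p\ge n^{-1-1/r}\ge n^{-2}$ and
\begin{equation}\label{eq:logp}
\log(e/p)\le1+2\log n\le3\log n .
\end{equation}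

\section{The upper bound on the probability}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Under \eqref{eq:standing}, $\Pr(X\ge\mu+t)\le e^{-c\Phi(\varepsilon)}$.
\end{proposition}

\subsection{Truncation}
Let $\Delta=mn^\beta$. Pascal's rule $\binom{j+1}{r}-\binom{j}{r}=\binom{j}{r-1}$ describes $\binom{j}{r}$ through its increments, and we truncate by freezing the increments at level $\Delta$. Define $g$ on the nonnegative integers by $g(0)=0$ and
\[
g(j+1)-g(j)=\binom{\min\{j,\lfloor\Delta\rfloor\}}{r-1}.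
\]
The increments of $g$ lie in $[0,\Delta^{r-1}]$, and $0\le g(j)\le\binom{j}{r}$ with $g(j)=\binom{j}{r}$ for $j\le\Delta$. Put
\[
f=\sum_vg(d_v),\qquad Z=\sum_{v:\,d_v>\Delta}\binom{d_v}{r}.
\]
Then $f\le X\le f+Z$ and $\mathbb{E}f\le\mu$. If $X\ge\mu+t$, then $f+Z\ge\mathbb{E}f+t$, so
\begin{equation}\label{eq:split}
\Pr(X\ge\mu+t)\le\Pr(f-\mathbb{E}f\ge t/2)+\Pr(Z\ge t/2).
\end{equation}

\subsection{Exponential moments of the truncated count}
The bound \eqref{eq:mgf} is useful only when $|y|$ is typically bounded. For $y=2\lambda(g(d)-\mathbb{E}g(d))$ with $\lambda m^{r-1}$ about $n^{-\alpha}$, the typical size of $y$ is $n^{-\alpha}\sqrt{m}$, which may be large. As in \eqref{eq:r2}, we first remove the linear part, which causes this. Let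
\[
a=\lfloor\nu\rfloor,\qquad b=\binom{a}{r-1}\le m^{r-1},\qquad R(j)=g(j)-bj .
\]
Since $\sum_vd_v=2e(G)$,
\begin{equation}\label{eq:linear}
f-\mathbb{E}f=2b\,\bigl(e(G)-Np\bigr)+\sum_v\bigl(R(d_v)-\mathbb{E}R(d_v)\bigr).
\end{equation}

\begin{lemma}\label{lem:R}
For $n$ large and $0\le\lambda\le2n^{-\alpha}m^{1-r}$,
\[
\log\mathbb{E}\exp\Bigl\{\lambda\sum_v\bigl(R(d_v)-\mathbb{E}R(d_v)\bigr)\Bigr\}\le Cn\lambda^2m^{2r-2}.
\]
\end{lemma}

\begin{proof}
We compare $R(d)$ with the variable
\[
W=\min\{x^2/m,\,x\},\qquad x=|d-a|,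
\]
which has the form of the exponent in Bernstein's inequality and therefore has an exponential tail.

\emph{Step 1: a pointwise bound.} Let $z=\min\{x,\Delta\}$. Up to sign, $R(d)-R(a)$ is the sum of $\binom{j'}{r-1}-\binom{a}{r-1}$, with $j'=\min\{j,\lfloor\Delta\rfloor\}$, over the $x$ integers $j$ with $\min\{d,a\}\le j<\max\{d,a\}$. Each such $j$ has $|j-a|\le x$. Since $0\le a\le\lfloor\Delta\rfloor$ and $0\le j'\le\Delta$, truncation moves $j$ toward $a$, and $|j'-a|\le z$. By Pascal's rule again, $\binom{j'}{r-1}-\binom{a}{r-1}$ is, up to sign, a sum of $|j'-a|$ terms $\binom{i}{r-2}$ with $i\le a+z\le m+z$. Hence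
\[
|R(d)-R(a)|\le x\,z\,(m+z)^{r-2}.
\]
If $x\le m$, then $W=x^2/m$ and $z\le x\le m$, so the right side is at most $x^2(2m)^{r-2}=2^{r-2}m^{r-1}W$. If $x>m$, then $W=x$, and the right side is at most $W(m+z)^{r-1}=m^{r-1}W(1+z/m)^{r-1}$; here $z/m\le x=W$ because $m\ge1$, and $z/m\le\Delta/m=n^\beta$. In both cases
\begin{equation}\label{eq:Rbound}
m^{1-r}|R(d)-R(a)|\le2^{r-1}\,W\min\bigl\{(1+W)^{r-1},\,n^{\beta(r-1)}\bigr\}.
\end{equation}
The first bound in the minimum will control moments. The second one comes from the truncation and will control the exponential factor.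

\emph{Step 2: the tail of $W$.} Let $u=|d-\nu|$. Since $\nu\le m$, Bernstein's inequality gives $\Pr(u\ge s)\le2e^{-s^2/(2m+s)}$. For $y>0$ the event $\min\{u^2/m,u\}\ge y$ is the event $u\ge s$ with $s=\max\{\sqrt{my},y\}$. If $y\le m$, then $s=\sqrt{my}\le m$ and $s^2/(2m+s)\ge my/(3m)=y/3$. If $y>m$, then $s=y$ and $s^2/(2m+s)\ge y^2/(3y)=y/3$. So $\Pr(\min\{u^2/m,u\}\ge y)\le2e^{-y/3}$. Now suppose $W\ge w\ge4$. Then $x\ge4$, so $u\ge x-1\ge\frac34x$ and $\min\{u^2/m,u\}\ge\frac{9}{16}W\ge\frac{w}{2}$. Therefore $\Pr(W\ge w)\le2e^{-w/6}$ for $w\ge4$. Summing over the integer part of $W$ and using $\frac{1}{10}<\frac16$,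
\begin{equation}\label{eq:Wmom}
\mathbb{E}\bigl[(1+W)^{2r}e^{W/10}\bigr]\le5^{2r}e^{2/5}+\sum_{w\ge4}(w+2)^{2r}e^{(w+1)/10}\cdot2e^{-w/6}\le C .
\end{equation}

\emph{Step 3: conclusion.} Let $y=2\lambda(R(d)-\mathbb{E}R(d))$. Then $\mathbb{E}y=0$ and
\[
|y|\le2\lambda\bigl(|R(d)-R(a)|+\mathbb{E}|R(d)-R(a)|\bigr),
\]
where $\mathbb{E}|R(d)-R(a)|\le Cm^{r-1}$ by \eqref{eq:Rbound} and \eqref{eq:Wmom}. The first bound in \eqref{eq:Rbound} gives $|y|\le C\lambda m^{r-1}(1+W)^r$. The second one, with $\lambda m^{r-1}\le2n^{-\alpha}$ and $\beta(r-1)<\alpha/4$, gives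
\[
|y|\le2^{r+1}n^{-3\alpha/4}W+Cn^{-\alpha}\le\frac{W}{10}+1
\]
for $n$ large. This is demand (A) of Section~\ref{sec:idea}. By \eqref{eq:mgf} and \eqref{eq:Wmom}, $\log\mathbb{E}e^y\le C\lambda^2m^{2r-2}$. Lemma~\ref{lem:CS} with $h=\lambda(R-\mathbb{E}R(d))$ finishes the proof.
\end{proof}

\begin{lemma}\label{lem:f}
There is a constant $C_1\ge1$ such that for $n$ large and $0\le\lambda\le n^{-\alpha}m^{1-r}$,
\[
\log\mathbb{E}e^{\lambda(f-\mathbb{E}f)}\le C_1\lambda^2\Lambda .
\]
\end{lemma}

\begin{proof}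
\emph{Case $np\ge1$.} Here $\Lambda=n^2p\,m^{2r-2}$. By \eqref{eq:linear} and the Cauchy--Schwarz inequality,
\[
\log\mathbb{E}e^{\lambda(f-\mathbb{E}f)}\le\frac12\log\mathbb{E}e^{s(e(G)-Np)}+\frac12\log\mathbb{E}e^{2\lambda\sum_v(R(d_v)-\mathbb{E}R(d_v))},\qquad s=4\lambda b .
\]
For $n$ large, $0\le s\le4n^{-\alpha}\le1$, so $e^s-1-s\le(e-2)s^2\le s^2$. Since $e(G)$ is $\mathrm{Bin}(N,p)$,
\[
\log\mathbb{E}e^{s(e(G)-Np)}=N\bigl(\log(1+p(e^s-1))-ps\bigr)\le Np(e^s-1-s)\le\frac{n^2p}{2}\cdot16\lambda^2m^{2r-2}=8\lambda^2\Lambda .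
\]
By Lemma~\ref{lem:R}, applied with $2\lambda$, the second term is at most $Cn\lambda^2m^{2r-2}\le C\lambda^2\Lambda$, because $n\le n^2p$.

\emph{Case $np<1$.} Here $m=1$, $\Delta=n^\beta$ and $\Lambda=n(np)^r$. Lemma~\ref{lem:R} would give only $Cn\lambda^2$, which misses the factor $(np)^r$. This factor reflects the fact that a vertex rarely has degree $r$ or more, and we get it by a direct computation. Let $y=2\lambda(g(d)-\mathbb{E}g(d))$. For $n$ large, $2\lambda\le1$ and $2\lambda g(d)\le2n^{-\alpha}\Delta^{r-1}d\le2n^{-3\alpha/4}d\le d$. Also $\mathbb{E}g(d)\le\mathbb{E}\binom{d}{r}=\binom{n-1}{r}p^r\le(np)^r\le1$. So $|y|\le d+1$ and $y^2\le8\lambda^2\bigl(g(d)^2+(np)^{2r}\bigr)$. We have $g(d)=0$ for $d<r$, $g(d)\le d^r$, $\Pr(d=j)\le(np)^j/j!$ and $\mathbb{E}e^d\le e^{(e-1)np}\le e^2$. Therefore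
\[
\mathbb{E}\bigl[y^2e^{|y|}\bigr]\le8\lambda^2\Bigl((np)^r\sum_{j\ge r}\frac{j^{2r}e^{j+1}}{j!}+e^3(np)^{2r}\Bigr)\le C\lambda^2(np)^r .
\]
By Lemma~\ref{lem:CS} and \eqref{eq:mgf}, $\log\mathbb{E}e^{\lambda(f-\mathbb{E}f)}\le\frac{n}{2}\cdot C\lambda^2(np)^r\le C\lambda^2\Lambda$.
\end{proof}

\subsection{Vertices of high degree}

\begin{lemma}\label{lem:Z}
For $n$ large and every $t>0$, with $M=\max\{t^{1/r},t/n^{r-1}\}$,
\[
\Pr(Z\ge t/2)\le n^{-\beta M/16}.
\]
\end{lemma}

\begin{proof}
Suppose $Z\ge t/2$. Let $U$ be the set of vertices of degree above $\Delta$, let $k=|U|\ge1$, and let $S=\sum_{v\in U}d_v$. Every $v\in U$ has $d_v\le\min\{S,n\}$, so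
\[
\frac{t}{2}\le Z\le\sum_{v\in U}d_v^r\le S\min\{S,n\}^{r-1}.
\]
This gives $S\ge(t/2)^{1/r}\ge t^{1/r}/2$ and $S\ge t/(2n^{r-1})$, that is, $S\ge M/2$. Also $S\ge k\Delta$. An edge is counted at most twice in $S$, so at least $j_k=\lceil L_k/2\rceil$ edges meet $U$, where $L_k=\max\{k\Delta,M/2\}$.

Fix $k\in\{1,\dots,n\}$. There are at most $n^k$ sets of $k$ vertices, and at most $kn$ pairs meet a given one. The probability that some $k$-set is met by at least $j_k$ edges is therefore at most
\[
n^k\binom{kn}{j_k}p^{j_k}\le n^k\Bigl(\frac{eknp}{j_k}\Bigr)^{j_k}.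
\]
Since $j_k\ge k\Delta/2$ and $np\le m$, we have $eknp/j_k\le2em/\Delta=2en^{-\beta}\le n^{-\beta/2}$ for $n$ large. This is demand (B) of Section~\ref{sec:idea}. So the probability is at most $n^{k-\beta L_k/4}$. The number of choices of $U$ is negligible because each vertex of $U$ carries many edges: from $L_k\ge kn^\beta$ we get $k+1\le2k\le2n^{-\beta}L_k\le\beta L_k/8$ once $n^\beta\ge16/\beta$. Hence the probability is at most $n^{-1-\beta L_k/8}\le n^{-1-\beta M/16}$. Sum over the $n$ values of $k$.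
\end{proof}

\subsection{Proof of Proposition~\ref{prop:upper}}
Let $\lambda=t/(4C_1\Lambda)$. By Lemma~\ref{lem:var}(a), $\lambda\le\varepsilon\mu/\Lambda\le\varepsilon m^{1-r}\le n^{-\alpha}m^{1-r}$; this is where the upper bound uses $\varepsilon<n^{-\alpha}$. Markov's inequality and Lemma~\ref{lem:f} give
\[
\Pr(f-\mathbb{E}f\ge t/2)\le e^{-\lambda t/2+C_1\lambda^2\Lambda}=e^{-t^2/(16C_1\Lambda)}\le e^{-ct^2/\sigma^2}\le e^{-c\Phi(\varepsilon)},
\]
where we used $\Lambda\le C\sigma^2$ from Lemma~\ref{lem:var}(c) and then \eqref{eq:basic}. By Lemma~\ref{lem:Z} and \eqref{eq:logp},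
\[
\Pr(Z\ge t/2)\le e^{-\frac{\beta}{16}M\log n}\le e^{-\frac{\beta}{48}M\log(e/p)}\le e^{-c\Phi(\varepsilon)}.
\]
So \eqref{eq:split} gives $\Pr(X\ge\mu+t)\le2e^{-c_2\Phi(\varepsilon)}$ for a constant $c_2>0$. If $c_2\Phi(\varepsilon)\ge2\log2$, this is at most $e^{-c_2\Phi(\varepsilon)/2}$. Otherwise $\Phi(\varepsilon)<(2\log2)/c_2$, and Lemma~\ref{lem:basic} gives $\Pr(X\ge\mu+t)\le\frac13\le e^{-c_2\Phi(\varepsilon)/2}$, since $c_2\Phi(\varepsilon)/2<\log2<\log3$. \qed

\section{The lower bound on the probability}\label{sec:lower}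

We carry out the two mechanisms of the introduction. Each is needed only when it is the cheaper one.

\subsection{Planting hubs}\label{sec:hubs}
The heuristic count of the introduction ignores one point: the planted stars must be new. A typical vertex is already the center of about $(np)^r/r!$ stars. If $t$ is much smaller than $(np)^r$ and $np$ is large, then $t^{1/r}$ is below the typical degree, and a hub of that degree is nothing unusual. The next lemma shows that this does not happen when $\Phi_2$ is the smaller term.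

\begin{lemma}\label{lem:claim}
Assume \eqref{eq:standing} and $\Phi_2(\varepsilon)<\Phi_1(\varepsilon)$. Then $p^r\le\frac{1}{10}$ and $(np)^r\le t$.
\end{lemma}

\begin{proof}
If $np<1$, then $p^r<n^{-r}\le\frac{1}{10}$ and $(np)^r<1\le t$. Let $np\ge1$. Since $\log(e/p)\ge1$, the hypothesis, \eqref{eq:phi} and Lemma~\ref{lem:var}(d) give
\[
M\le\Phi_2(\varepsilon)<\Phi_1(\varepsilon)\le\frac{\varepsilon^2\mu^2}{2\sigma^2}\le C\varepsilon^2n^2p ,
\]
and Lemma~\ref{lem:var}(a) gives $t\ge c\varepsilon n(np)^r$. From $t/n^{r-1}\le M$ we get $c\varepsilon n^2p^r\le C\varepsilon^2n^2p$. Hence $p^{r-1}\le C\varepsilon\le Cn^{-\alpha}$, and $p^r\le\frac{1}{10}$ for $n$ large. From $t^{1/r}\le M$ we get $c(\varepsilon n)^{1/r}np\le C\varepsilon^2n^2p$, that is, $(\varepsilon n)^{1/r}\le C\varepsilon\cdot\varepsilon n\le Cn^{-\alpha}\,\varepsilon n$. Hence $(\varepsilon n)^{1-1/r}\ge cn^\alpha$, so $\varepsilon n\ge cn^{\alpha r/(r-1)}\ge cn^\alpha$ and $t\ge cn^\alpha(np)^r\ge(np)^r$ for $n$ large.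
\end{proof}

\begin{proposition}\label{prop:hubs}
Assume \eqref{eq:standing} and $\Phi_2(\varepsilon)<\Phi_1(\varepsilon)$. Then $\Pr(X\ge\mu+t)\ge e^{-C\Phi(\varepsilon)}$.
\end{proposition}

\begin{proof}
We choose a number $k\le n$ of hubs and a degree $D\le n-1$ such that
\begin{equation}\label{eq:kD}
k\binom{D}{r}\ge10t,\qquad kD\le CM,\qquad \binom{n-1}{r}p^r\le\frac{1}{10}\binom{D}{r}.
\end{equation}

\emph{Case $10r\,t^{1/r}\le n-1$.} Let $k=1$ and $D=\lceil10r\,t^{1/r}\rceil\le n-1$. As $t\ge1$, we have $D\ge r$, $\binom{D}{r}\ge(D/r)^r\ge10^rt\ge10t$, and $D\le(10r+1)t^{1/r}\le CM$. By Lemma~\ref{lem:claim}, $\binom{n-1}{r}p^r\le(np)^r\le t\le\frac{1}{10}\binom{D}{r}$.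

\emph{Case $10r\,t^{1/r}>n-1$.} Let $D=n-1$ and $k=\lceil Bt/n^r\rceil$ with $B=10(2r)^r$. Then $k\binom{D}{r}\ge Bt\,(2r)^{-r}=10t$. Since $t=\varepsilon\mu\le n^{r+1-\alpha}$, we have $k\le Bn^{1-\alpha}+1\le n$ for $n$ large. In this case $t\ge cn^r$, so $kD\le Bt/n^{r-1}+n\le Ct/n^{r-1}\le CM$. The last condition in \eqref{eq:kD} is $p^r\le\frac{1}{10}$, which holds by Lemma~\ref{lem:claim}.

Fix a set $H$ of $k$ vertices and a graph $F$ on the vertex set of $G_{n,p}$ with at most $kD$ edges in which every vertex of $H$ has degree at least $D$. Let $G=G_{n,p}$. Conditioned on containing $F$, the random graph has the law of $G\cup F$, so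
\[
\Pr(X\ge\mu+t)\ge p^{kD}\,\Pr\bigl(X(G\cup F)\ge\mu+t\bigr).
\]
In $G\cup F$ the vertices of $H$ have degree at least $D$, and the other vertices have at least their degree in $G$. Hence
\[
X(G\cup F)\ge X(G)-T+k\binom{D}{r},\qquad T=\sum_{v\in H}\binom{d_v(G)}{r}.
\]
By \eqref{eq:kD}, $\mathbb{E}T=k\binom{n-1}{r}p^r\le\frac{1}{10}k\binom{D}{r}$, so Markov's inequality gives $\Pr(T\ge\frac12k\binom{D}{r})\le\frac15$. Cantelli's inequality gives $\Pr(X(G)\le\mu-2\sigma)\le\frac15$. So with probability at least $\frac35$,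
\[
X(G\cup F)\ge\mu-2\sigma+\frac12k\binom{D}{r}\ge\mu-\sqrt{2}\,t+5t\ge\mu+t ,
\]
where $2\sigma\le\sqrt{2}\,t$ by \eqref{eq:basic}. Therefore $-\log\Pr(X\ge\mu+t)\le CM\log(1/p)+\log\frac53\le C\Phi(\varepsilon)+1\le(C+1)\Phi(\varepsilon)$.
\end{proof}

\subsection{Spreading the excess}\label{sec:tilt}
The following proposition is a Gaussian-type lower bound for both tails. The upper tail completes Theorem~\ref{thm:main}; the lower tail is used in Section~\ref{sec:supp}.

\begin{proposition}\label{prop:tilt}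
There are constants $n_1,\kappa,C_3>0$, depending only on $r$ and $\xi$, such that for $n\ge n_1$, $p\in(0,1-\xi]$ and $\sigma\le s\le\kappa\mu$,
\[
\Pr(X\ge\mu+s)\ge e^{-C_3s^2/\sigma^2}\qquad\text{and}\qquad\Pr(X\le\mu-s)\ge e^{-C_3s^2/\sigma^2}.
\]
\end{proposition}

The plan is to find a law under which the mean has moved by $Ks$, for a large constant $K$, while the variance is still $O(\sigma^2)=O(s^2)$. Cantelli's inequality then makes the event likely, and Lemma~\ref{lem:CM} transfers this back if the relative entropy is $O(s^2/\sigma^2)$. The obvious choice is to replace $p$ by $p(1+\delta)$ with $\delta=\pm Ks/\mu$. Its cost is of order $\delta^2n^2p$, and we can afford $s^2/\sigma^2$, which is of order $\delta^2\min\{n(np)^r,n^2p\}$ by Lemma~\ref{lem:var}(d). For $np\ge1$ the two agree. For $np<1$ the cost is too large by the factor $(np)^{1-r}$, since most of the added edges lie in no star. We then change only the probability that a vertex has degree exactly $r$. To do this independently for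 many vertices, we split the vertex set into two halves and look at degrees from one half into the other.

\begin{proof}
Let $K\ge4$ be a constant, to be chosen below in terms of $r$ and $\xi$, and let $\kappa=\xi/(2K)$. Let $\delta=Ks/\mu$ for the upper tail and $\delta=-Ks/\mu$ for the lower tail. Then $|\delta|\le\xi/2<\frac12$. Let $n_1\ge2r$. The constants $C_4,C_5,c_6$ below do not depend on $K$.

\emph{Case $np\ge1$.} Let $p'=p(1+\delta)$, so $0<p'\le p+\xi/2<1$. Let $P$ and $P'$ be the laws of $G_{n,p}$ and $G_{n,p'}$, and mark quantities for $G_{n,p'}$ with a prime. We have $\mathbb{E}'X=\mu(1+\delta)^r$, which is at least $\mu(1+\delta)=\mu+Ks$ if $\delta>0$ and at most $\mu(1+\delta)=\mu-Ks$ if $\delta<0$. Since $p'\le2p$, we have $\Lambda'\le2^{2r-1}\Lambda$, and Lemma~\ref{lem:var}(b),(c) give $\operatorname{Var}'X\le C\Lambda\le C_4\sigma^2\le C_4s^2$. Let $A$ be the event $\{X\ge\mu+s\}$ or $\{X\le\mu-s\}$, according to the sign of $\delta$. If $A$ fails, $X$ deviates from $\mathbb{E}'X$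 by at least $(K-1)s$ in a fixed direction. By Cantelli's inequality, $P'(A)\ge1-C_4/(C_4+(K-1)^2)\ge\frac12$ if $(K-1)^2\ge C_4$. For one edge, the $\chi^2$-divergence is $(p'-p)^2\bigl(\frac1p+\frac{1}{1-p}\bigr)=\delta^2p/(1-p)$. By Lemma~\ref{lem:CM}, additivity and Lemma~\ref{lem:var}(d),
\[
\operatorname{KL}(P'\|P)\le\frac{N\delta^2p}{1-p}\le\frac{K^2s^2}{2\xi}\cdot\frac{n^2p}{\mu^2}\le CK^2\frac{s^2}{\sigma^2}.
\]
Lemma~\ref{lem:CM} gives $P(A)\ge\frac14e^{-CK^2s^2/\sigma^2}$, and the factor $\frac14$ is absorbed in the exponent because $s^2/\sigma^2\ge1$.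

\emph{Case $np<1$.} Here $\Lambda=n(np)^r$, so $\mu$, $\sigma^2$ and $n(np)^r$ agree up to constant factors by Lemma~\ref{lem:var}(a)--(c). Split the vertex set into $V_1$ and $V_2$ with $|V_1|=\lfloor n/2\rfloor$ and $|V_2|=n'=\lceil n/2\rceil$. For $v\in V_1$ let $d'_v$ be the number of neighbors of $v$ in $V_2$. These variables depend on disjoint sets of pairs, so they are independent, with law $\mathrm{Bin}(n',p)$. Let
\[
\zeta_v=\binom{d'_v}{r},\qquad Y=\sum_{v\in V_1}\zeta_v,\qquad q=\Pr(d'_v=r),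
\]
and let $\zeta$ denote one of the $\zeta_v$. Thus $Y$ counts the stars with center in $V_1$ and all leaves in $V_2$. We claim that
\begin{equation}\label{eq:q}
c(np)^r\le q\le\mathbb{E}\zeta\le\min\{\tfrac15,(np)^r\},\qquad \mathbb{E}\zeta^2\le C(np)^r .
\end{equation}
Indeed, $q=\binom{n'}{r}p^r(1-p)^{n'-r}\ge(np/2r)^r(1-1/n)^n\ge\frac14(np/2r)^r$. Next, $q\le\mathbb{E}\zeta$ because $\zeta_v=1$ when $d'_v=r$, and $\mathbb{E}\zeta=\binom{n'}{r}p^r\le(n'p)^r/r!\le\frac12\bigl(\frac{n+1}{2n}\bigr)^2\le\frac12\bigl(\frac58\bigr)^2<\frac15$ for $n\ge4$. Finally $\mathbb{E}\zeta^2\le\sum_{j\ge r}j^{2r}(np)^j/j!\le(np)^r\sum_{j\ge r}j^{2r}/j!$.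

Let $P$ be the law of $(d'_v)_{v\in V_1}$, and let $Q$ be the product law whose one-vertex density with respect to $\mathrm{Bin}(n',p)$ equals $1+\delta$ at the value $r$ and $1-\frac{\delta q}{1-q}$ at all other values. The total mass is $(1+\delta)q+(1-q)-\delta q=1$, and the density lies in $[0,2]$ because $|\delta|\le1$ and $q/(1-q)\le\frac14$. The mean of $\zeta$ changes by
\[
\mathbb{E}_Q\zeta-\mathbb{E}\zeta=\delta q-\frac{\delta q}{1-q}(\mathbb{E}\zeta-q)=\delta q\Bigl(1-\frac{\mathbb{E}\zeta-q}{1-q}\Bigr),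
\]
and $0\le\frac{\mathbb{E}\zeta-q}{1-q}\le\mathbb{E}\zeta\le\frac15$, so the bracket lies in $[\frac45,1]$. Hence $\mathbb{E}_QY-\mathbb{E}Y$ has the sign of $\delta$, and by \eqref{eq:q} its absolute value is at least $\frac45|V_1|q|\delta|\ge c_6\mu|\delta|=c_6Ks$. Since the density is at most $2$,
\[
\operatorname{Var}_QY\le|V_1|\,\mathbb{E}_Q\zeta^2\le2|V_1|\,\mathbb{E}\zeta^2\le Cn(np)^r\le C_5\sigma^2\le C_5s^2 .
\]
Let $A$ be the event $\{Y\ge\mathbb{E}Y+3s\}$ or $\{Y\le\mathbb{E}Y-3s\}$, according to the sign of $\delta$. By Cantelli's inequality $Q(A)\ge\frac12$ if $c_6K-3\ge\sqrt{C_5}$. The one-vertex $\chi^2$-divergence is $\delta^2q+\frac{\delta^2q^2}{1-q}=\frac{\delta^2q}{1-q}$, so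
\[
\operatorname{KL}(Q\|P)\le|V_1|\frac{\delta^2q}{1-q}\le C\delta^2n(np)^r\le C\delta^2\mu=CK^2\frac{s^2}{\mu}\le CK^2\frac{s^2}{\sigma^2},
\]
and Lemma~\ref{lem:CM} gives $\Pr(A)\ge\frac14e^{-CK^2s^2/\sigma^2}$.

It remains to make sure that the other stars do not undo the deviation. Their number is $Y'=X-Y$. Both $Y$ and $Y'$ are increasing functions of the graph, so $\operatorname{Cov}(Y,Y')\ge0$ by Harris' inequality, and $\operatorname{Var}Y'\le\operatorname{Var}X=\sigma^2\le s^2$. Let $A'$ be the event $\{Y'\ge\mathbb{E}Y'-2s\}$ if $\delta>0$ and $\{Y'\le\mathbb{E}Y'+2s\}$ if $\delta<0$. Cantelli's inequality gives $\Pr(A')\ge\frac45$. The events $A$ and $A'$ are both increasing if $\delta>0$ and both decreasing if $\delta<0$, so $\Pr(A\cap A')\ge\frac45\Pr(A)$ by Harris' inequality. On $A\cap A'$ we have $X\ge\mu+s$ if $\delta>0$ and $X\le\mu-s$ if $\delta<0$. The constant factors are again absorbed in the exponent.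

Fix $K\ge4$ with $(K-1)^2\ge C_4$ and $c_6K-3\ge\sqrt{C_5}$. This determines $\kappa$ and $C_3$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
For $\varepsilon\ge n^{-\alpha}$ the statement is Theorem~\ref{thm:known}. For $\varepsilon<n^{-\alpha}$ and $n<n_0(r,\xi)$ it is Lemma~\ref{lem:smalln}. So assume \eqref{eq:standing}. The bound $-\log\Pr(X\ge\mu+t)\ge c\Phi(\varepsilon)$ is Proposition~\ref{prop:upper}. If $\Phi_2(\varepsilon)<\Phi_1(\varepsilon)$, the opposite bound is Proposition~\ref{prop:hubs}. Otherwise $\Phi(\varepsilon)=\Phi_1(\varepsilon)\ge t^2/(3\sigma^2)$ by \eqref{eq:phi}. We have $t\ge\sigma$ by \eqref{eq:basic}, and $t\le n^{-\alpha}\mu\le\kappa\mu$ for $n$ large. Proposition~\ref{prop:tilt} with $s=t$ gives $-\log\Pr(X\ge\mu+t)\le C_3t^2/\sigma^2\le3C_3\Phi(\varepsilon)$. \qed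

\section{Removing the condition $\Phi(\varepsilon)\ge1$}\label{sec:supp}

We prove Theorem~\ref{thm:supp}. If $\Phi(\varepsilon)\ge1$, then $\varepsilon>0$, because $\Phi(0)=0$, and Theorem~\ref{thm:main} applies. So let $\Phi(\varepsilon)<1$. We must show that $\Pr(X\ge(1+\varepsilon)\mu)$ lies between two constants $c$ and $1-c$.

\subsection*{The probability is bounded away from $1$}
Since $(1+\varepsilon)\mu\ge\max\{\mu,1\}$, it suffices to show that $\Pr(X<\max\{\mu,1\})\ge c$. By Lemma~\ref{lem:var}(a),(d) there is a constant $c_7>0$ with $\mu^2/\sigma^2\ge c_7\min\{n,\mu\}$: the minimum in (d) is $n^2p\ge n$ if $np\ge1$, and it is $n(np)^r\ge\mu$ if $np<1$. Let $L=\max\{n_1,\,1/(c_7\kappa^2)\}$, with $n_1,\kappa$ from Proposition~\ref{prop:tilt}.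

If $n<L$, then $\Pr(X=0)\ge(1-p)^N\ge\xi^{L^2}$, by considering the empty graph.

If $\mu<L$, apply Harris' inequality to the decreasing events that a given copy of $K_{1,r}$ is absent. With $\log(1-x)\ge-x/(1-x)$ and $1-p^r\ge\xi$,
\[
\Pr(X=0)\ge(1-p^r)^{X_{r,n,1}}\ge e^{-\mu/\xi}\ge e^{-L/\xi}.
\]

If $n\ge L$ and $\mu\ge L$, then $\sigma\le\kappa\mu$, and Proposition~\ref{prop:tilt} with $s=\sigma>0$ gives $\Pr(X<\mu)\ge\Pr(X\le\mu-\sigma)\ge e^{-C_3}$.

\subsection*{The probability is bounded away from $0$}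
The idea is to increase $\varepsilon$ until $\Phi$ reaches $1$ and to apply Theorem~\ref{thm:main} there. The largest admissible value $\varepsilon_{\max}$ is given by $1+\varepsilon_{\max}=X_{r,n,1}/\mu=p^{-r}$. The function $\Phi$ is continuous and nondecreasing. If $\Phi(\varepsilon_{\max})\ge1$, there is $\varepsilon'\in[\varepsilon,\varepsilon_{\max}]$ with $\Phi(\varepsilon')=1$. It satisfies $1\le(1+\varepsilon)\mu\le(1+\varepsilon')\mu\le X_{r,n,1}$, so Theorem~\ref{thm:main} gives
\[
\Pr\bigl(X\ge(1+\varepsilon)\mu\bigr)\ge\Pr\bigl(X\ge(1+\varepsilon')\mu\bigr)\ge e^{-C}.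
\]
The case $\Phi(\varepsilon_{\max})<1$ is settled by the next lemma: it forces $n\le C$ and $\log(e/p)\le C$, and then $\Pr(X\ge(1+\varepsilon)\mu)\ge\Pr(G_{n,p}=K_n)=p^N\ge c$.

\begin{lemma}\label{lem:max}
For $n\ge r+1$ and $p\in(0,1-\xi]$ we have $\Phi(\varepsilon_{\max})\ge c\,n^2\log(e/p)$.
\end{lemma}

\begin{proof}
Since $\varepsilon_{\max}\mu=(1-p^r)X_{r,n,1}\ge\xi X_{r,n,1}\ge cn^{r+1}$, we have $\Phi_2(\varepsilon_{\max})\ge cn^2\log(e/p)$. For $\Phi_1$ we use $\mu^2/\sigma^2\ge c\min\{\mu,n^2p\}$, which follows from Lemma~\ref{lem:var}(a),(d).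

Let $p\le\frac12$ and $\ell=\log(1/p)\ge\log2>\frac23$. Then $r\ell-1\ge2\ell-1\ge(1+\ell)/5$, so
\[
\varphi(p^{-r}-1)=p^{-r}\log p^{-r}-p^{-r}+1\ge p^{-r}(r\ell-1)\ge\tfrac15\,p^{-r}\log(e/p).
\]
Moreover $p^{-r}\mu=X_{r,n,1}\ge cn^{r+1}\ge cn^2$ and $p^{-r}n^2p\ge n^2$. So $\Phi_1(\varepsilon_{\max})\ge cn^2\log(e/p)$.

Let $p>\frac12$. Then $\varepsilon_{\max}\ge\frac1p-1\ge\frac{1}{1-\xi}-1\ge\xi$, so $\varphi(\varepsilon_{\max})\ge\varphi(\xi)>0$. Also $\mu\ge2^{-r}X_{r,n,1}\ge cn^2$ and $n^2p\ge n^2/2$, while $\log(e/p)\le1+\log2\le2$. So again $\Phi_1(\varepsilon_{\max})\ge cn^2\log(e/p)$.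
\end{proof}

This completes the proof of Theorem~\ref{thm:supp}. \qed

\begin{thebibliography}{9}
\bibitem{SW}
Matas \v{S}ileikis and Lutz Warnke, \emph{Upper tail bounds for Stars}, arXiv:1901.10637 (2019).
\end{thebibliography}
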